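\title{Sums of non-self-overlapping Brooks quasimorphisms do not exhaust the second bounded cohomology of a free group}

\begin{abstract}
Let $F$ be a non-abelian free group of finite rank with a fixed basis. We show that not every class in $H^2_b(F;\mathbb R)$ is represented by a quasimorphism $\sum_w\alpha_wh_w$, a possibly infinite sum of Brooks counting quasimorphisms of non-self-overlapping words: the quotient of $H^2_b(F;\mathbb R)$ by the classes so represented has dimension $2^{\aleph_0}$. The proof constructs words $g_\varepsilon$, indexed by binary strings $\varepsilon$, on which every such sum is exactly additive in the digits of $\varepsilon$, and an explicit quasimorphism whose value on $g_\varepsilon$ is minus the number of pairs of consecutive ones in $\varepsilon$.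
\end{abstract}

\section{Introduction}

Throughout, $F$ is a non-abelian free group of finite rank with a fixed free basis. A \emph{letter} is a basis element or its inverse. We identify elements of $F$ with reduced words and write $|g|$ for the length of $g$.

\subsection*{Quasimorphisms and bounded cohomology}
A \emph{quasimorphism} is a function $\varphi\colon F\to\mathbb R$ whose \emph{defect} $\sup_{g,h}|\varphi(gh)-\varphi(g)-\varphi(h)|$ is finite. Bounded functions and homomorphisms are the uninteresting examples, and two quasimorphisms are \emph{equivalent} if their difference is the sum of a bounded function and a homomorphism $F\to\mathbb R$.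

For $f\colon F\to\mathbb R$ put $\delta^1f(g,h)=f(g)+f(h)-f(gh)$. The second bounded cohomology $H^2_b(F)=H^2_b(F;\mathbb R)$ is the space of bounded $2$-cocycles $F\times F\to\mathbb R$ modulo the functions $\delta^1\beta$ with $\beta$ bounded. If $\varphi$ is a quasimorphism, then $\delta^1\varphi$ is a bounded cocycle, and $\varphi\mapsto[\delta^1\varphi]$ is linear. Two quasimorphisms have the same class exactly when they are equivalent, since $\delta^1f=0$ means that $f$ is a homomorphism. Every class arises, since $H^2(F;\mathbb R)=0$ makes every cocycle a $\delta^1f$, and $\delta^1f$ is bounded exactly when $f$ is a quasimorphism. So $H^2_b(F)$ is the space of quasimorphisms up to equivalence.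

\subsection*{Counting functions}
For a nontrivial reduced word $w$, let $\#_w(g)$ be the number of occurrences of $w$ as a subword of $g$, and let $c_w(g)$ be the maximal number of pairwise disjoint occurrences. Put
\[
h_w=c_w-c_{w^{-1}},\qquad \bar h_w=\#_w-\#_{w^{-1}} .
\]
The function $h_w$ is the \emph{Brooks counting quasimorphism} of $w$. A \emph{border} of $w$ is a nonempty proper prefix of $w$ that is also a suffix of $w$; the word $w$ is \emph{self-overlapping} if it has a border, and \emph{non-self-overlapping} otherwise. The words $w$ and $w^{-1}$ are self-overlapping together. Two different occurrences of $w$ that share letters share a suffix of the first and a prefix of the second, which is a border. Hence $c_w=\#_w$ and $h_w=\bar h_w$ when $w$ is non-self-overlapping.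

Call a family of real numbers $\alpha=(\alpha_w)_w$ \emph{admissible} if $\alpha_w=0$ for all self-overlapping $w$, and set
\[
\varphi_\alpha=\sum_w\alpha_wh_w .
\]
At each $g$ this is a finite sum, because $h_w(g)=0$ for $|w|>|g|$. For non-self-overlapping $w$ the defect of $h_w$ is at most $3$, however long $w$ is (Example~\ref{ex:three}), so $\varphi_\alpha$ is a quasimorphism whenever $\sum_w|\alpha_w|<\infty$. For general admissible $\alpha$ it may or may not be one. Let $\mathcal N_{Br}$ be the set of those $\varphi_\alpha$, with $\alpha$ admissible, that are quasimorphisms. It is a vector space, and its image $[\mathcal N_{Br}]$ is a subspace of $H^2_b(F)$. The following question comes from \cite{FF}.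

\begin{quote}
\textbf{Question.} Does $\mathcal N_{Br}$ represent all of $H^2_b(F)$? That is, is every quasimorphism on $F$ equivalent to an element of $\mathcal N_{Br}$?
\end{quote}

\subsection*{Why one might expect a positive answer}
First, if all words are allowed and all occurrences are counted, the answer is yes for a formal reason. Every $f\colon F\to\mathbb R$ with $f(1)=0$ is uniquely of the form $\sum_w\gamma_w\#_w$: the equation $f(g)=\gamma_g+\sum_{|w|<|g|}\gamma_w\#_w(g)$ determines $\gamma$ by induction on the length. If $f$ is \emph{odd}, meaning $f(g^{-1})=-f(g)$, then uniqueness and $\#_w(g^{-1})=\#_{w^{-1}}(g)$ give $\gamma_{w^{-1}}=-\gamma_w$, so $f=\frac12\sum_w\gamma_w\bar h_w$. And a quasimorphism $\varphi$ of defect $d$ satisfies $|\varphi(1)|\le d$ and $|\varphi(g)+\varphi(g^{-1})|\le 2d$, so it is within $d$ of the odd function $g\mapsto\frac12(\varphi(g)-\varphi(g^{-1}))$. The Question thus asks whether self-overlapping words can be dispensed with at bounded cost.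

Second, in the simplest case they can. Let $a$ be a letter. An occurrence of $a$ in $g$ is the last letter of $g$ or is followed by a letter $s\ne a^{-1}$, and an occurrence of $a^{-1}$ is the first letter of $g$ or is preceded by such an $s^{-1}$. Therefore $\bar h_{aa}$ differs from $h_a-\sum_{s\neq a^{\pm1}}h_{as}\in\mathcal N_{Br}$ by at most $1$.

Third, no obstruction is visible on powers of single elements. A quasimorphism $\psi$ is \emph{homogeneous} if $\psi(g^n)=n\psi(g)$ for all $n\in\mathbb Z$. Recall that for every quasimorphism $\varphi$ the limit $\psi(g)=\lim_N\varphi(g^N)/N$ exists and is a homogeneous quasimorphism at bounded distance from $\varphi$. A homogeneous $\psi$ is invariant under conjugation, since $\psi(hg^Nh^{-1})-\psi(g^N)$ is bounded in $N$, so it is determined by its values on cyclically reduced words. These values can always be matched.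

\begin{proposition}\label{prop:powers}
Let $\psi$ be a homogeneous quasimorphism on $F$. There is an admissible $\alpha$ with $\lim_{N\to\infty}\varphi_\alpha(g^N)/N=\psi(g)$ for every cyclically reduced $g$.
\end{proposition}

The function $\varphi_\alpha$ in Proposition~\ref{prop:powers} is not claimed to be a quasimorphism. If it is one, then by the facts just recalled it is at bounded distance from $\psi$.

\subsection*{The result}
The answer to the Question is nevertheless negative.

\begin{theorem}\label{thm:main}
There are explicit functions $D_k\colon F\to\mathbb R$ $(k\ge1)$, each a signed sum of four counting functions $\bar h_w$, with the following properties.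
\begin{enumerate}
\item[(1)] For every $t\in\ell^\infty(\mathbb N)$, the function $\Phi_t=\sum_kt_kD_k$ is a quasimorphism of defect at most $960\|t\|_\infty$.
\item[(2)] If $\Phi_t-\varphi_\alpha-\ell$ is bounded for some homomorphism $\ell\colon F\to\mathbb R$ and some admissible $\alpha$ \textup{(}where $\varphi_\alpha$ need not be a quasimorphism\textup{)}, then $t\in\ell^1$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
The quasimorphism $\Phi_{(1,1,1,\dots)}$ is equivalent to no element of $\mathcal N_{Br}$, so $\mathcal N_{Br}$ does not represent all of $H^2_b(F)$. There is an injective linear map $\ell^\infty/E\to H^2_b(F)/[\mathcal N_{Br}]$ for some subspace $E\subset\ell^1$, and $H^2_b(F)/[\mathcal N_{Br}]$ has dimension $2^{\aleph_0}$.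
\end{corollary}

The proof plays two computations against each other on a family of words $g_\varepsilon$, $\varepsilon\in\{0,1\}^K$. Every $\varphi_\alpha$ is exactly additive in the digits $\varepsilon_k$ (Proposition~\ref{prop:additive}), whereas $\Phi_t(g_\varepsilon)=-\sum_kt_k\varepsilon_k\varepsilon_{k+1}$ (Proposition~\ref{prop:values}); such a quadratic expression stays within bounded distance of an additive one only if $t$ is summable. Section~\ref{sec:small} shows the mechanism on words of length at most seven. Sections~\ref{sec:words}--\ref{sec:recog} build a hierarchy of words that repeats it at every scale, Sections~\ref{sec:D}--\ref{sec:defect} define and study $D_k$, and Section~\ref{sec:proof} concludes. Proposition~\ref{prop:powers} is not used in the proof and is proved in Section~\ref{sec:powers}.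

\section{Cuts, and the smallest case}\label{sec:small}

\emph{Positions} in a word are the gaps between letters, numbered from $0$; a subword occupying $[i,j]$ has length $j-i$, and it \emph{crosses} the position $c$ if $i<c<j$. We write $\mathbf 1[\,\cdot\,]$ for the truth value, $1$ or $0$, of a condition.

If the concatenation $pq$ of two reduced words is reduced, we call $(p,q)$ a \emph{cut} and put $\Delta f(p,q)=f(pq)-f(p)-f(q)$. An occurrence of $w$ in $pq$ lies in $p$, lies in $q$, or crosses $|p|$, so $\Delta\#_w(p,q)$ is the number of occurrences of $w$ in $pq$ that cross $|p|$.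

\begin{lemma}\label{lem:cut}
If $f\colon F\to\mathbb R$ is odd and $|\Delta f(p,q)|\le C$ for all cuts $(p,q)$, then $f$ is a quasimorphism of defect at most $3C$.
\end{lemma}

\begin{proof}
Given $g_1,g_2$, let $r$ be the suffix of $g_1$ that cancels in $g_1g_2$. Then $g_1=pr$, $g_2=r^{-1}q$, $g_1g_2=pq$, and $(p,r)$, $(r^{-1},q)$, $(p,q)$ are cuts. Since $f(r)+f(r^{-1})=0$,
\[
f(g_1g_2)-f(g_1)-f(g_2)=\Delta f(p,q)-\Delta f(p,r)-\Delta f(r^{-1},q).\qedhere
\]
\end{proof}

\begin{example}\label{ex:three}
If $w$ is non-self-overlapping, two occurrences of $w$ cannot cross the same position, and the same holds for $w^{-1}$. So $|\Delta h_w|\le1$, and $h_w$ has defect at most $3$.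
\end{example}

Fix two distinct basis elements $a,b$. A \emph{positive word} is a word in $a,b$ without inverses. Positive words are reduced, and their products are concatenations. Let $\alpha$ be admissible and put $\gamma_w=\alpha_w-\alpha_{w^{-1}}$. Only positive words occur in a positive word $g$, so
\begin{equation}\label{eq:gamma}
\varphi_\alpha(g)=\sum_{w\text{ positive}}\gamma_w\#_w(g),\qquad \gamma_w=0\ \text{ for self-overlapping } w .
\end{equation}

By \eqref{eq:gamma}, prepending the letter $b$ to a positive word $g$ changes $\varphi_\alpha$ by the sum of $\gamma_w$ over the prefixes $w$ of $bg$. In general this change depends on all of $g$. But take $g=aab\,T$ with $T$ a product of the words $ab$ and $aab$. Every prefix of $baab\,T$ of length at least $4$ ends in $b$, $ba$ or $baa$, because runs of $a$ have length at most $2$, and each of these three words is a prefix of $baab$. So all these prefixes are self-overlapping, and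
\[
\varphi_\alpha(b\,aab\,T)-\varphi_\alpha(aab\,T)=\gamma_b+\gamma_{ba}+\gamma_{baa}
\]
does not depend on $T$. Taking $T=aab$ and $T=ab$, we find that
\begin{equation}\label{eq:toy}
f(baabaab)-f(aabaab)-f(baabab)+f(aabab)=0
\end{equation}
for every $f=\varphi_\alpha$, for every homomorphism $f$, and for their sums. On the other hand, the self-overlapping word $baabaa$ occurs once in the first of the four words and not in the others, so the left side of \eqref{eq:toy} equals $1$ for $f=\bar h_{baabaa}$. Consequently $|\bar h_{baabaa}-\varphi_\alpha-\ell|\ge\frac14$ at one of the four words, for all admissible $\alpha$ and all homomorphisms $\ell$. It matters that $b$ is followed by the longest possible run of $a$: the prefix $babaa$ of $b\cdot ab\cdot aab$ has no border.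

An error of $\frac14$ is invisible in $H^2_b(F)$. To make it unbounded we need two things. The first is a family of words in which relations like \eqref{eq:toy} hold at many scales at once. We obtain it by repeating the pattern $ab$, $aab$ with longer and longer words in the roles of $a$ and $b$. The second is a single quasimorphism that violates all these relations. Here lies the main difficulty: all the relations concern the left end of the same word, so the self-overlapping words that detect them cluster around one position, and a cut at that position is crossed by all of them. The contributions of almost all scales to $\Delta$ will have to cancel.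

\section{A hierarchy of words}\label{sec:words}

A \emph{letter word} is a word in two formal symbols $x,y$. Let
\[
M=yxxy,\qquad M'=yxxxy,\qquad A=yy\,M\,x\,M'\,y=yyyxxyxyxxxyy ,
\]
and name three pieces of $A$:
\[
P=yyM,\qquad V=M'y,\qquad B=yMxV,\qquad\text{so that}\quad A=PxV=yB .
\]
Put $X_1=ab$ and $Y_1=aab$. Once $X_k,Y_k$ are defined, let $U_k$ denote, for a letter word $U$, the positive word obtained from $U$ by $x\mapsto X_k$, $y\mapsto Y_k$, and define
\[
X_{k+1}=A_kX_k,\qquad Y_{k+1}=A_kA_kX_k .
\]
With the substitution $\sigma(x)=Ax$, $\sigma(y)=AAx$ this reads $U_{k+1}=(\sigma U)_k$. Let $S_k$ be the semigroup generated by $X_k$ and $Y_k$; then $S_{k+1}\subset S_k$.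

The features of $A$ are used at different places. That $A$ begins with $y$ lets the argument of Section~\ref{sec:small} pass from one level to the next. That $A$ ends with $xV$ and with $yy$ provides two suffixes to encode a binary digit. The \emph{markers} $M$ and $M'$, built on the only runs of $x$ of lengths $2$ and $3$, make copies of $A_k$ recognizable from a short piece. The $y$ in front of $B$ is a margin needed in Lemma~\ref{lem:eight}.

\begin{lemma}\label{lem:basic}
Let $m\ge k\ge1$.
\begin{enumerate}
\item[(a)] $A_k$ begins with $Y_k$; $X_{k+1}$ and $Y_{k+1}$ begin with $A_k$; $Y_m$ begins with $Y_k$. Every element of $S_k$ begins with $a$.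
\item[(b)] $X_k$ is a suffix of $Y_k$; every element of $S_k$, in particular $X_m$ and $Y_m$, ends with $X_k$.
\item[(c)] $|X_k|<|Y_k|<2|X_k|$, $\ |Y_k|<|A_k|<20|X_k|$, $\ |A_k|<|X_{k+1}|$ and $2|A_k|<|Y_{k+1}|$.
\item[(d)] $X_k$ is not a prefix of $Y_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The word $A$ begins with $y$, so $Y_{k+1}$ begins with $A_k$ and hence with $Y_k$; iterate. The last claim holds in $S_1\supset S_k$. (b) $ab$ is a suffix of $aab$, and $A_kX_k$ is a suffix of $A_kA_kX_k$. (c) We have $2<3<4$ for $k=1$, and $|A_k|+|X_k|<2|A_k|+|X_k|<2(|A_k|+|X_k|)$ at level $k+1$. Since $A$ has seven letters $y$ and six letters $x$, $|A_k|=7|Y_k|+6|X_k|<20|X_k|$. The remaining inequalities are read off the definitions. (d) $ab$ is not a prefix of $aab$. If $A_kX_k$ were a prefix of $A_kA_kX_k$, then $X_k$ would be a prefix of $A_kX_k$, which begins with the longer word $Y_k$; so $X_k$ would be a prefix of $Y_k$, contrary to the induction hypothesis.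
\end{proof}

\begin{lemma}\label{lem:decode}
Let $U,W$ be letter words. If $U_k$ is a prefix of $W_k$, or if $\sigma U$ is a prefix of $\sigma W$, then $U$ is a prefix of $W$.
\end{lemma}

\begin{proof}
Remove the longest common prefix of $U$ and $W$, and suppose a nonempty part $U^*$ of $U$ remains. Comparing lengths, a nonempty part $W^*$ of $W$ remains, and $U^*,W^*$ have different first letters. In the first case $U^*_k$ is a prefix of $W^*_k$, so both $X_k$ and $Y_k$ are prefixes of $W^*_k$, and the shorter is a prefix of the longer, contrary to Lemma~\ref{lem:basic}(d). In the second case $Ax$ would be a prefix of $AAx$, which is false because $A$ begins with $y$.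
\end{proof}

In particular each $T\in S_k$ equals $W_k$ for a unique letter word $W$. The positions $|W'_k|$, with $W'$ a prefix of $W$, are the \emph{level-$k$ boundaries} of $T$. Distinct level-$k$ boundaries are at distance at least $|X_k|$.

\section{Words along which every $\varphi_\alpha$ is additive}\label{sec:add}

The next lemma is the observation of Section~\ref{sec:small} at level $k$.

\begin{lemma}\label{lem:border}
If $u$ is a nonempty suffix of $X_k$ and $z$ is a nonempty prefix of an element of $S_k$, then $uY_kz$ is self-overlapping.
\end{lemma}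

\begin{proof}
Induction on $k$. For $k=1$ the case $u=b$ was treated in Section~\ref{sec:small}. If $u=ab$, the word $ab\,aab\,z$ ends in $a$, which is then a border, or in $b$; every $b$ is preceded by $a$, so in that case $ab$ is a border.

Now let $u$ be a nonempty suffix of $X_{k+1}=A_kX_k$, let $z$ be a nonempty prefix of an element of $S_{k+1}$, and put $w=uY_{k+1}z=uA_kA_kX_kz$.

\emph{Case 1: $u$ is a suffix of $X_k$.} Since $A=yB$, we have $w=uY_k\,(B_kA_kX_kz)$. Here $B_kA_kX_k\in S_k$ and $z$ is a prefix of an element of $S_{k+1}\subset S_k$, so the word in parentheses is a nonempty prefix of an element of $S_k$. The induction hypothesis applies.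

\emph{Case 2: $u=vX_k$ with $v$ a nonempty suffix of $A_k$.} Then $w=vX_kA_kA_kX_kz$, and $z$ is a prefix of a product of blocks $A_kX_k$ and $A_kA_kX_k$. The last block that $z$ enters is preceded in $w$ by another block or by the displayed $A_kA_kX_k$, so in either case by $A_kX_k$. Consider where the last letter of $z$ lies.
\begin{itemize}
\item In the first $A_k$ of its block: $w$ ends in $A_kX_kz'$ with $z'$ a prefix of $A_k$. The suffix $vX_kz'$ of $w$ is a prefix of $vX_kA_k$.
\item In the second $A_k$ of a block $A_kA_kX_k$: $w$ ends in $A_kX_kA_kz'$ with $z'$ a prefix of $A_k$. The suffix $vX_kA_kz'$ is a prefix of $vX_kA_kA_k$.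
\item In the final $X_k$ of its block: $w$ ends in $A_kz'$ with $z'$ a prefix of $X_k$. The suffix $vz'$ is a prefix of $vX_k$.
\end{itemize}
Each time the suffix is a nonempty prefix of $vX_kA_kA_k$, which is a proper prefix of $w$; so it is a border.
\end{proof}

\begin{lemma}\label{lem:prepend}
Let $\alpha$ be admissible, $u$ a suffix of $X_k$, and $T\in S_k$ or $T$ empty. Then
\[
\varphi_\alpha(uY_kT)-\varphi_\alpha(Y_kT)=\varphi_\alpha(uY_k)-\varphi_\alpha(Y_k).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:gamma} the left side is the sum of $\gamma_w$ over the occurrences of words $w$ in $uY_kT$ whose first letter lies in $u$. If the last letter lies in $T$, then $w=u'Y_kz$ with $u'$ a nonempty suffix of $u$ and $z$ a nonempty prefix of $T$, so $\gamma_w=0$ by Lemma~\ref{lem:border}. The remaining occurrences lie in $uY_k$ and sum to the right side.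
\end{proof}

To apply Lemma~\ref{lem:prepend} at level $k+1$ and then again at level $k$, the suffix of $X_{k+1}=(Ax)_k$ that we prepend should itself be a product of $X_k$'s and $Y_k$'s starting with $Y_k$. We use two such suffixes, one for each digit:
\[
Z^0=yx,\qquad Z^1=Vx .
\]
Both begin with $y$, and $yZ^0$ and $xZ^1$ are suffixes of $Ax$, because $A$ ends with $yy$ and with $xV$. For $K\ge2$ and $\varepsilon\in\{0,1\}^K$, the \emph{test word} is
\[
g_\varepsilon=Z^{\varepsilon_1}_1Z^{\varepsilon_2}_2\cdots Z^{\varepsilon_K}_K\,Y_{K+1}.
\]
(Lemma~\ref{lem:basic}(c) gives $|A_1|=33$, $|X_2|=35$, $|Y_2|=68$, $|A_2|=686$, $|Y_3|=1407$, so even for $K=2$ these words are long.) For $1\le k\le K+1$ write $g_\varepsilon=s_k\tau_k$ with \emph{head} $s_k=Z_1^{\varepsilon_1}\cdots Z_{k-1}^{\varepsilon_{k-1}}$ and \emph{tail} $\tau_k=Z_k^{\varepsilon_k}\cdots Z_K^{\varepsilon_K}Y_{K+1}$.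

\begin{lemma}\label{lem:heads}
Let $1\le k\le K+1$.
\begin{enumerate}
\item[(a)] $\tau_k=U_k$ for a letter word $U$ beginning with $y$. If $k\le K$, then $U$ begins with $yxy$ when $\varepsilon_k=0$ and with $yxx$ when $\varepsilon_k=1$.
\item[(b)] $s_k$ is a proper suffix of $X_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Downward induction from $\tau_{K+1}=Y_{K+1}$. If $\tau_{k+1}=U'_{k+1}$, then $\tau_k=(Z^{\varepsilon_k}\sigma U')_k$, and $\sigma U'$ begins with $A$, hence with $y$. So $U=Z^{\varepsilon_k}\sigma U'$ begins with $Z^0y=yxy$ or with $V=yxxxyy$.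

(b) The word $s_1$ is empty. If $s_k$ is a proper suffix of $X_k$, then $s_{k+1}=s_kZ_k^{\varepsilon_k}$ is a proper suffix of $X_kZ_k^{\varepsilon_k}$. For $\varepsilon_k=1$ this is $(xZ^1)_k$, a suffix of $(Ax)_k=X_{k+1}$. For $\varepsilon_k=0$ it is a suffix of $(yZ^0)_k$ by Lemma~\ref{lem:basic}(b), hence again of $X_{k+1}$.
\end{proof}

\begin{proposition}\label{prop:additive}
Let $f=\varphi_\alpha+\ell$ with $\alpha$ admissible and $\ell$ a homomorphism. For all $\varepsilon\in\{0,1\}^K$,
\[
f(g_\varepsilon)=f(Y_{K+1})+\sum_{k=1}^K\kappa_k(\varepsilon_k),\qquad \kappa_k(\epsilon)=f(Z^\epsilon_kY_{k+1})-f(Y_{k+1}).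
\]
\end{proposition}

\begin{proof}
We have $\tau_1=g_\varepsilon$, $\tau_{K+1}=Y_{K+1}$ and $\tau_k=Z_k^{\varepsilon_k}\tau_{k+1}$. The word $Z_k^{\varepsilon_k}$ is a suffix of $X_{k+1}$, and by Lemma~\ref{lem:heads}(a) $\tau_{k+1}=Y_{k+1}T$ with $T\in S_{k+1}$ or $T$ empty. Lemma~\ref{lem:prepend} at level $k+1$, which also holds with $\ell$ in place of $\varphi_\alpha$, gives $f(\tau_k)-f(\tau_{k+1})=\kappa_k(\varepsilon_k)$. Sum over $k$.
\end{proof}

\section{Recognizing the hierarchy from a marker}\label{sec:recog}

To evaluate counting functions of long words we must know all their occurrences in elements of $S_k$, including those that might straddle the factorization in an unintended way. There are none, as long as the word begins with $Y_k$.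

\begin{lemma}\label{lem:runs}
Let $W$ be a letter word and write $\sigma W$ as a product of blocks $Ax$ and $AAx$. Every occurrence of $M$ or $M'$ in $\sigma W$ is the displayed one in a displayed factor $A=yyMxM'y$. Every occurrence of $AA$ in $\sigma W$ starts at the beginning of a block $AAx$.
\end{lemma}

\begin{proof}
In $A=yyy\,xx\,y\,x\,y\,xxx\,yy$ the maximal runs of $x$ have lengths $2,1,3$, and $A$ begins and ends with $y$, so the $x$ closing a block is a maximal run of length $1$. An occurrence of $M=yxxy$ or $M'=yxxxy$ surrounds a maximal run of length $2$ or $3$; this gives the first claim. An occurrence of $A$ contains $M$ after two letters, so it coincides with a displayed factor. If it is followed by $y$, it is not the last $A$ of its block, so it is the first $A$ of a block $AAx$.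
\end{proof}

\begin{lemma}\label{lem:recog}
Let $U,W$ be letter words with $U$ beginning with $y$. If $U_m$ occurs in $W_m$ at position $q$, then $W=W'UW''$ with $|W'_m|=q$. In particular $q$ is a level-$m$ boundary of $W_m$.
\end{lemma}

\begin{proof}
Induction on $m$. For $m=1$, the word $U_1$ begins with $aa$, which occurs in a product of $ab$'s and $aab$'s only at the start of a factor $aab$. So $W=W'W^*$ with $|W'_1|=q$, the word $U_1$ is a prefix of $W^*_1$, and Lemma~\ref{lem:decode} applies.

Suppose $U_{m+1}=(\sigma U)_m$ occurs in $W_{m+1}=(\sigma W)_m$ at position $q$. Since $\sigma U$ begins with $y$, induction gives $\sigma W=\Xi\,(\sigma U)\,\Xi''$ with $|\Xi_m|=q$. Since $U$ begins with $y$, the word $\sigma U$ begins with $AA$, so by Lemma~\ref{lem:runs} $W=W'W^*$ with $\Xi=\sigma W'$. Then $\sigma U$ is a prefix of $\sigma W^*$, so $U$ is a prefix of $W^*$ by Lemma~\ref{lem:decode}, and $|W'_{m+1}|=|\Xi_m|=q$.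
\end{proof}

Write $T\in S_{m+1}$ as a product of blocks $A_mX_m$ and $A_mA_mX_m$. The displayed factors $A_m$ are the \emph{standard copies} of $A_m$ in $T$. They do not overlap, and each is followed in $T$ by at least $|X_m|$ letters.

\begin{lemma}\label{lem:marker}
If $T\in S_{m+1}$, every occurrence of $M_m$ or $M'_m$ in $T$ is the displayed one in a standard copy of $A_m=Y_mY_mM_mX_mM'_mY_m$.
\end{lemma}

\begin{proof}
Write $T=(\sigma W)_m$. By Lemma~\ref{lem:recog} the occurrence is the image of an occurrence of $M$ or $M'$ in $\sigma W$. Apply Lemma~\ref{lem:runs}.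
\end{proof}

\section{The functions $D_k$}\label{sec:D}

By Lemma~\ref{lem:heads}(b), $g_\varepsilon=s_{K+1}Y_{K+1}$ is a suffix of the fixed word $X_{K+1}Y_{K+1}$; choosing $\varepsilon$ amounts to choosing a position $c$ at which to cut this word. If $\varepsilon_k=\varepsilon_{k+1}=1$, then $g_\varepsilon$ begins with $s_k\,V_kX_kV_{k+1}$, where $|s_k|<|X_k|$. We locate the word $V_kX_kV_{k+1}$ in the hierarchy. Since $B=yMxV$ and $\sigma(x)=Ax=PxVx$,
\[
\sigma(B)=L\,x\,R,\qquad L=\sigma(yM)\,P,\qquad R=Vx\,\sigma(V),
\]
that is,
\[
A_{k+1}=Y_{k+1}B_{k+1},\quad B_{k+1}=L_kX_kR_k,\quad L_k=Y_{k+1}M_{k+1}P_k,\quad R_k=V_kX_kM'_{k+1}Y_{k+1}.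
\]
For $T\in S_{k+2}$, a \emph{$k$-cell} of $T$ is the suffix $B_{k+1}$ of a standard copy of $A_{k+1}$. We describe it by positions $s<n_0<n_1<e$: the cell occupies $[s,e]$ and its displayed $X_k$, the \emph{window}, occupies $[n_0,n_1]$. Different $k$-cells do not overlap, and
\begin{equation}\label{eq:margins}
s\ge|Y_{k+1}|,\qquad e\le|T|-|X_{k+1}| .
\end{equation}
We want $D_k$ to detect whether a cut falls into a window. Define the four \emph{words of level $k$},
\[
w^1_k=X_kR_k,\qquad w^2_k=R_k,\qquad w^3_k=L_ka,\qquad w^4_k=L_kX_ka ,
\]
and put
\[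
D_k=\bar h_{w^1_k}-\bar h_{w^2_k}+\bar h_{w^3_k}-\bar h_{w^4_k},\qquad \Phi_t=\sum_{k\ge1}t_kD_k .
\]
Since $X_k$ and $R_k$ begin with $a$, every $k$-cell contains the four words, at the \emph{designated places} $[n_0,e]$, $[n_1,e]$, $[s,n_0+1]$, $[s,n_1+1]$; see Figure~\ref{fig:cell}. In particular $|w_k^r|\le|B_{k+1}|$. The lengths $|w^r_k|$ tend to infinity with $k$, so $\Phi_t(g)$ is a finite sum for each $g$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.88cm,y=0.55cm]
\fill[black!15] (2.8,0) rectangle (4.8,1);
\fill[black!15] (9,0) rectangle (11,1);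
\draw (0,0) rectangle (12.4,1);
\draw (1.4,0)--(1.4,1) (2.8,0)--(2.8,1) (4.8,0)--(4.8,1) (6,0)--(6,1) (7,0)--(7,1) (8,0)--(8,1) (9,0)--(9,1) (11,0)--(11,1);
\node at (0.7,0.5) {$Y_{k+1}$}; \node at (2.1,0.5) {$Y_{k+1}$}; \node at (3.8,0.5) {$M_{k+1}$};
\node at (5.4,0.5) {$P_k$}; \node at (6.5,0.5) {$X_k$}; \node at (7.5,0.5) {$V_k$}; \node at (8.5,0.5) {$X_k$};
\node at (10,0.5) {$M'_{k+1}$}; \node at (11.7,0.5) {$Y_{k+1}$};
\node[above] at (1.4,1) {$s$}; \node[above] at (6,1) {$n_0$}; \node[above] at (7,1) {$n_1$}; \node[above] at (12.4,1) {$e$};
\draw[dotted] (1.4,0)--(1.4,-4.3) (6,0)--(6,-4.3) (7,0)--(7,-4.3) (12.4,0)--(12.4,-4.3);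
\draw[very thick] (6,-1)--(12.4,-1) node[right] {$+w^1_k$};
\draw[very thick] (7,-2)--(12.4,-2) node[right] {$-w^2_k$};
\draw[very thick] (6.25,-3)--(1.4,-3) node[left] {$+w^3_k$};
\draw[very thick] (7.25,-4)--(1.4,-4) node[left] {$-w^4_k$};
\end{tikzpicture}
\caption{The word $A_{k+1}$ (not to scale), its cell $[s,e]$ and window $[n_0,n_1]$, the two markers (shaded), and the places of the four words counted by $D_k$, with their signs. The words $w^3_k$ and $w^4_k$ extend one letter beyond $n_0$ and $n_1$, so a position strictly between $s$ and $e$ is crossed by exactly one word of each sign.}\label{fig:cell}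
\end{figure}

The roles of the four words are as follows. A whole cell contributes $1-1+1-1=0$ to $D_k$. If a cell is cut at a position $c$ with $n_0<c\le n_1$, the right piece keeps only $w^2_k$ and receives $-1$: the first two words are the detector. The left piece keeps only $w^3_k$ and receives $+1$: the last two words are the compensation that makes the two pieces add up to the whole (Lemma~\ref{lem:cancel}; Remark~\ref{rem:two} shows what happens without them).

The \emph{marker} of $w_k^r$ is the displayed $M'_{k+1}$ for $r=1,2$ and the displayed $M_{k+1}$ for $r=3,4$. The parts of $w^r_k$ before and after the marker are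
\[
\begin{array}{c|cccc}
r&1&2&3&4\\ \hline
\text{before}&X_kV_kX_k&V_kX_k&Y_{k+1}&Y_{k+1}\\
\text{after}&Y_{k+1}&Y_{k+1}&P_ka&P_kX_ka
\end{array}
\]
and each has length at least $|Y_k|$.

\begin{lemma}\label{lem:locate}
Let $T\in S_{k+2}$, and write $w_k^r=w'\mu w''$ with $\mu$ the marker. If $\mu$ occurs in $T$ at position $q$, then $T$ has a $k$-cell in which the designated place of $w_k^r$ starts at $q-|w'|$. In particular, every occurrence of $w_k^r$ in $T$ is at its designated place in a $k$-cell.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:marker} with $m=k+1$, the occurrence of $\mu$ is the displayed one in a standard copy of $A_{k+1}$. In the cell of this copy, the marker of the designated $w_k^r$ is that same displayed occurrence.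
\end{proof}

\section{Values on the test words}\label{sec:values}

\begin{proposition}\label{prop:values}
For $\varepsilon\in\{0,1\}^K$, $\ \Phi_t(g_\varepsilon)=-\sum_{k=1}^{K-1}t_k\,\varepsilon_k\varepsilon_{k+1}$.
\end{proposition}

\begin{proof}
Let $T=X_{K+1}Y_{K+1}\in S_{K+1}$, and let $c$ be the position at which the suffix $g_\varepsilon$ of $T$ starts. All words involved are positive, so the inverses of the $w_k^r$ do not occur.

For $k\ge K$, each $w^r_k$ contains $M_{k+1}$ or $M'_{k+1}$, which is longer than $T$. So $D_k(g_\varepsilon)=0$.

Let $k\le K-1$. Then $T\in S_{k+2}$, and by Lemma~\ref{lem:locate} the occurrences of level-$k$ words in $g_\varepsilon$ are the designated ones in $k$-cells of $T$ that start at a position $\ge c$. A cell contributes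
\[
\mathbf 1[n_0\ge c]-\mathbf 1[n_1\ge c]+\mathbf 1[s\ge c]-\mathbf 1[s\ge c]=-\mathbf 1[n_0<c\le n_1],
\]
and the intervals $(n_0,n_1]$ of different cells are disjoint. It remains to show that some $k$-cell has $n_0<c\le n_1$ if and only if $\varepsilon_k=\varepsilon_{k+1}=1$. Put $c_k=c+|s_k|$, the position at which the suffix $\tau_k$ of $T$ starts; by Lemma~\ref{lem:heads}(b), $c\le c_k<c+|X_k|$.

If $\varepsilon_k=\varepsilon_{k+1}=1$, then $\tau_k$ begins with $Z^1_kV_{k+1}=R_k=w^2_k$. By Lemma~\ref{lem:locate}, $c_k=n_1$ for some cell, and then $n_0=c_k-|X_k|<c\le n_1$.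

Conversely, let a cell satisfy $n_0<c\le n_1$. Then $c\le n_1=n_0+|X_k|<c+|X_k|$, so $|n_1-c_k|<|X_k|$. The words $R_k$ at $n_1$ and $\tau_k=U_k$ at $c_k$ are level-$k$ images of letter words beginning with $y$, so $n_1$ and $c_k$ are level-$k$ boundaries of $T$ by Lemma~\ref{lem:recog}. Being less than $|X_k|$ apart, they coincide. Thus $R_k$ is a prefix of $\tau_k$, and $R$ is a prefix of $U$ by Lemma~\ref{lem:decode}. As $R$ begins with $yxx$, Lemma~\ref{lem:heads}(a) gives $\varepsilon_k=1$. Removing the common prefix $Z^1_k$ from $R_k=Z^1_kV_{k+1}$ and $\tau_k=Z^1_k\tau_{k+1}$, we see that $V_{k+1}$ is a prefix of $\tau_{k+1}$. As $V$ begins with $yxx$ and $k+1\le K$, the same two lemmas at level $k+1$ give $\varepsilon_{k+1}=1$.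
\end{proof}

\begin{remark}\label{rem:two}
The functions $D'_k=\bar h_{w^1_k}-\bar h_{w^2_k}$ take the same values on test words, but $\sum_kD'_k$ is not a quasimorphism. Write $T=pg_\varepsilon$ with $\varepsilon=(1,\dots,1)$. The designated $w^1_k$ and $w^2_k$ of a cell end at the same position, so $D'_k(T)=D'_k(p)=0$ for all $k$, while $\sum_kD'_k(g_\varepsilon)=-(K-1)$.
\end{remark}

\section{The defect of $\Phi_t$}\label{sec:defect}

Let $(p,q)$ be a cut, $g=pq$, $c=|p|$ and $\Delta_k=\Delta D_k(p,q)$. We bound $|\Delta_k|$ and the number of $k$ with $\Delta_k\ne0$. A subword crossing $c$ contains the letter just before $c$, so positive words and inverses of positive words cannot both cross $c$. Since $\Delta D_k(q^{-1},p^{-1})=-\Delta D_k(p,q)$, and inversion exchanges the two kinds of words, we may and do assume that \emph{no inverse of a positive word crosses $c$}. Then $\Delta_k$ is the number of occurrences of $w^1_k$ and $w^3_k$ in $g$ crossing $c$, minus the number of occurrences of $w^2_k$ and $w^4_k$ crossing $c$. Note that $g$ is arbitrary and need not resemble an element of any $S_k$.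

\begin{lemma}\label{lem:forty}
$|\Delta_k|\le40$ for all $k$.
\end{lemma}

\begin{proof}
Suppose two occurrences of the same $w_k^r$ start at distance $d$ with $0<d\le|X_{k+1}|$. For $r=1,2$ they contain occurrences of $V_{k+1}$ at distance $d$, and $V=yxx\cdot xyy$. As $d\le|(xyy)_{k+1}|$, the prefix $(yxx)_{k+1}$ of the second lies inside the first, at position $d>0$. By Lemma~\ref{lem:recog}, $yxx$ occurs in $yxxxyy$ at a nonzero position, which is false. For $r=3,4$ they contain occurrences of $(yM)_{k+1}$ at distance $d$, and $yM=yyx\cdot xy$. As $d\le|(xy)_{k+1}|$, the prefix $(yyx)_{k+1}$ of the second lies inside the first, so $yyx$ occurs in $yyxxy$ at a nonzero position, which is also false.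

Hence the starting positions of $w^r_k$ in $g$ are more than $|X_{k+1}|$ apart. Those of occurrences crossing $c$ lie strictly between $c-|w_k^r|$ and $c$, and $|w_k^r|<|A_{k+1}|<20|X_{k+1}|$, so there are at most $20$ of them. Two words carry each sign.
\end{proof}

The compensation built into $D_k$ works wherever $g$ looks like an element of $S_{k+2}$ around the cut.

\begin{lemma}\label{lem:cancel}
Suppose the subword $O$ of $g$ occupying $[i,j]$ is a subword of some $T\in S_{k+2}$, and $c-i\ge|B_{k+1}|$, $j-c\ge|B_{k+1}|$. Then $\Delta_k=0$.
\end{lemma}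

\begin{proof}
Fix an occurrence of $O$ in $T$ and use it to regard $c$ as a position in $T$. A subword of $g$ or of $T$ that crosses $c$ and has length at most $|B_{k+1}|$ lies in $O$. So the occurrences of level-$k$ words crossing $c$ are the same in $g$ and in $T$, and by Lemma~\ref{lem:locate} they are the designated ones that cross $c$; their cells satisfy $s<c<e$. For such a cell, $w^1_k$ crosses $c$ if and only if $n_0<c$, and $w^3_k$ crosses $c$ if and only if $c<n_0+1$, so exactly one of the two does. Likewise $w^2_k$ crosses $c$ if and only if $n_1<c$, and $w^4_k$ if and only if $c<n_1+1$. The cell contributes $1-1=0$.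
\end{proof}

This is where the final letter $a$ of $w_k^3$ and $w_k^4$ is needed: without it, the position $c=n_0$ would be crossed by neither word of positive sign.

It follows that once some level $\kappa$ has $\Delta_\kappa\ne0$, every word of higher level crossing $c$ must begin or end close to $c$. Words of very different levels cannot begin close to each other: the one of higher level begins with a long $Y_m$, and cells keep the distance \eqref{eq:margins} from the beginning of $Y_m$. The same holds at the other end.

\begin{lemma}\label{lem:eight}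
At most $8$ values of $k$ have $\Delta_k\ne0$.
\end{lemma}

\begin{proof}
Let $\mathcal K=\{k:\Delta_k\ne0\}$ be nonempty, $\kappa=\min\mathcal K$ and $\lambda=|B_{\kappa+1}|$. For each $l\in\mathcal K$ with $l>\kappa$ choose an occurrence $O_l$ of a level-$l$ word crossing $c$, occupying $[i_l,j_l]$. It is a subword of $A_{l+1}\in S_{l+1}\subset S_{\kappa+2}$. Since $\Delta_\kappa\neq0$, Lemma~\ref{lem:cancel} shows that $c-i_l<\lambda$ ($l$ is of \emph{left type}) or $j_l-c<\lambda$ ($l$ is of \emph{right type}), possibly both.

Let $l,l'\in\mathcal K$ with $l\ge\kappa+2$ and $l'\ge l+3$, and abbreviate $[i,j]=[i_l,j_l]$, $[i',j']=[i_{l'},j_{l'}]$. By Lemma~\ref{lem:basic}(c),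
\[
\lambda<|A_{\kappa+1}|<|X_{\kappa+2}|\le|X_l|<|Y_l|,\qquad \lambda+|B_{l+1}|<2|A_{l+1}|<|Y_{l+2}|<|X_{l+3}| .
\]
The marker $\mu$ of $O_l$ lies in $[i+|Y_l|,\,j-|Y_l|]$; the condition $l\ge\kappa+2$ makes these margins exceed $\lambda$.

\emph{The levels $l,l'$ are not both of left type.} Otherwise $|i-i'|<\lambda$. The word $O_{l'}$ begins with $X_{l'}$ (for $r=1$), $Y_{l'}$ ($r=2$) or $Y_{l'+1}$ ($r=3,4$). By Lemma~\ref{lem:basic}(a) each of these begins with $Y_{l'-1}$, hence with $T=Y_{l+2}\in S_{l+2}$, as $l'-1\ge l+2$. This $T$ occupies $[i',i'+|T|]$ in $g$. The marker $\mu$ starts after $i'$, since $i+|Y_l|>i+\lambda>i'$, and ends before $i'+|T|$, since $j\le i+|B_{l+1}|<i'+\lambda+|B_{l+1}|<i'+|T|$. So $\mu$ lies in $T$. By Lemma~\ref{lem:locate}, $i$ is the start of a designated place in an $l$-cell of $T$, and \eqref{eq:margins} gives $i-i'\ge|Y_{l+1}|>\lambda$, a contradiction.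

\emph{The levels $l,l'$ are not both of right type.} Otherwise $|j-j'|<\lambda$. By Lemma~\ref{lem:basic}(b), $O_{l'}$ ends with $X_{l'}$ (for $r=1,2$, where it ends with $Y_{l'+1}$) or with $X_{l'}a$ (for $r=3$, where it ends with $Y_{l'}a$ since $P$ ends with $y$, and for $r=4$). Let $T=X_{l'}\in S_{l+2}$ be this factor. It ends at a position $j^*\in\{j'-1,j'\}$, and $|T|\ge|X_{l+3}|$. The marker $\mu$ ends before $j^*$, since $j-|Y_l|<j'+\lambda-|Y_l|\le j'-1$, and starts after $j^*-|T|$, since $i\ge j-|B_{l+1}|>j'-\lambda-|B_{l+1}|>j^*-|T|$. So $\mu$ lies in $T$. By Lemma~\ref{lem:locate}, $j$ is the end of a designated place in an $l$-cell of $T$, and \eqref{eq:margins} gives $j\le j^*-|X_{l+1}|$. Hence $j'-j\ge|X_{l+1}|>\lambda$, a contradiction.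

Thus the elements $l\ge\kappa+2$ of $\mathcal K$ of left type differ pairwise by at most $2$, so there are at most three of them, and the same holds for right type. Together with $\kappa$ and $\kappa+1$ this gives $|\mathcal K|\le8$.
\end{proof}

\section{Proof of the main results}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) The function $\Phi_t$ is odd, and Lemmas~\ref{lem:forty} and~\ref{lem:eight} give $|\Delta\Phi_t(p,q)|=|\sum_kt_k\Delta_k|\le 8\cdot40\,\|t\|_\infty$ for every cut. By Lemma~\ref{lem:cut} the defect is at most $3\cdot320\,\|t\|_\infty=960\|t\|_\infty$.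

(2) Let $f=\varphi_\alpha+\ell$ and $|\Phi_t-f|\le C$ on $F$. We compare the two functions through a four-term relation like \eqref{eq:toy}, now involving many levels. Let $J$ be a finite nonempty set of positive integers, all congruent to some $\rho$ modulo $3$, such that $t_k\ge0$ for all $k\in J$ or $t_k<0$ for all $k\in J$. Choose $K>\max J+1$, and let $\beta,\beta'\in\{0,1\}^K$ be the indicator vectors of the disjoint sets $J$ and $J+1$. For a function $u$ on $F$ put
\[
Q(u)=u(g_{\beta+\beta'})-u(g_\beta)-u(g_{\beta'})+u(g_0).
\]
For each $k$ one of $\beta_k,\beta'_k$ is $0$, so $\kappa_k(\beta_k+\beta'_k)-\kappa_k(\beta_k)-\kappa_k(\beta'_k)+\kappa_k(0)=0$, and Proposition~\ref{prop:additive} gives $Q(f)=0$. Neither $J$ nor $J+1$ contains two consecutive integers, so $\Phi_t$ vanishes on $g_\beta$, $g_{\beta'}$ and $g_0$ by Proposition~\ref{prop:values}. If $k\in J$, then $k$ and $k+1$ lie in $J\cup(J+1)$; if $k\in J+1$, then $k+1\equiv\rho+2$ does not. Hence $Q(\Phi_t)=-\sum_{k\in J}t_k$, and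
\[
\sum_{k\in J}|t_k|=|Q(\Phi_t-f)|\le4C .
\]
The three residues and two signs split the positive integers into six classes, on each of which $\sum|t_k|\le 4C$. So $\|t\|_1\le24C$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
By part (1), $t\mapsto[\delta^1\Phi_t]$ induces a linear map $\ell^\infty\to H^2_b(F)/[\mathcal N_{Br}]$. Its kernel $E$ consists of the $t$ for which $\Phi_t$ is equivalent to an element of $\mathcal N_{Br}$, so $E\subset\ell^1$ by part (2). This gives the injective map, and $(1,1,1,\dots)\notin E$. The sequences $(k^{-p})_k$ with $0<p<1$ are linearly independent modulo $\ell^1$, hence modulo $E$: a combination $\sum_ic_ik^{-p_i}$ with $p_1<p_2<\cdots<p_n$ and $c_1\ne0$ equals $k^{-p_1}(c_1+o(1))$, and $\sum_kk^{-p_1}=\infty$. So the quotient has dimension at least $2^{\aleph_0}$. Since $F$ is countable, there are only $2^{\aleph_0}$ functions $F\to\mathbb R$, so $H^2_b(F)$ has at most $2^{\aleph_0}$ elements.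
\end{proof}

\begin{remark}
Admissibility of $\alpha$ enters only through \eqref{eq:gamma} in Lemma~\ref{lem:prepend}. It cannot be dropped, since $\Phi_t$ is itself a sum of functions $\bar h_w$. Accordingly, all words of level $k$ are self-overlapping: $w^1_k$ and $w^2_k$ end with $Y_{k+1}$, hence with $V_kX_k$, so they have the borders $X_k$ and $V_kX_k$, while $w^3_k$ and $w^4_k$ have the border $a$.
\end{remark}

\section{Powers of cyclically reduced words}\label{sec:powers}

We prove Proposition~\ref{prop:powers}. Let $g=g_0g_1\cdots g_{n-1}$ be a nontrivial cyclically reduced word, with indices read modulo $n$. Its \emph{rotations} $g_i\cdots g_{n-1}g_0\cdots g_{i-1}$ are cyclically reduced and conjugate to $g$. Call $g$ \emph{primitive} if it is not a word of the form $h^m$ with $m\ge2$. A rotation of $h^m$ is the $m$th power of a rotation of $h$, so rotations of primitive words are primitive. Fix a total order on the letters and order words of equal length lexicographically. The idea is that a primitive $g$ of length $n$ sees only coefficients $\alpha_w$ with $|w|\le n$, and that it has a non-self-overlapping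 rotation whose coefficient is free to be adjusted.

\begin{lemma}\label{lem:rot}
Let $g$ be primitive of length $n$.
\begin{enumerate}
\item[(a)] The $n$ rotations of $g$ are distinct.
\item[(b)] $g^{-1}$ is not a rotation of $g$.
\item[(c)] The least rotation of $g$ is non-self-overlapping.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If two rotations coincide, then $g_{i+d}=g_i$ for all $i$ and some $0<d<n$, hence also for $d'=\gcd(d,n)$, and $g$ is a proper power of its prefix of length $d'$.

(b) Otherwise there is an integer $j$ with $g_i=g_{j-i}^{-1}$ for all $i$. If $j=2i$ this gives $g_i=g_i^{-1}$, which is impossible. If $j=2i+1$ it gives $g_i=g_{i+1}^{-1}$, contrary to $g$ being cyclically reduced.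

(c) Let $w$ be the least rotation and suppose $u$ is its shortest border. If $|u|>n/2$, the prefix $u$ and the suffix $u$ of $w$ share $2|u|-n<|u|$ letters, which form a border of $u$ and hence a shorter border of $w$. So $w=uvu$, and $v$ is nonempty since $w$ is primitive. By (a) and minimality, $uvu<uuv$ and $uvu<vuu$. The first inequality gives $vu<uv$, and this implies $vuu<uvu$, contradicting the second.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:powers}]
Let $\alpha$ be admissible and $g$ primitive of length $n$. A subword $w$ of $g^N$ with $|w|>n$ has period $n$, so its prefix of length $|w|-n$ is a border; such $w$ and their inverses have coefficient $0$. For $|w|\le n$ let $\operatorname{cyc}_w(g)$ be the number of $i\in\{0,\dots,n-1\}$ such that $w$ occurs in $gg$ at position $i$. Then $(N-1)\operatorname{cyc}_w(g)\le\#_w(g^N)\le N\operatorname{cyc}_w(g)$, so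
\[
\Lambda_\alpha(g):=\lim_{N\to\infty}\frac{\varphi_\alpha(g^N)}N=\sum_{|w|\le n}\alpha_w\bigl(\operatorname{cyc}_w(g)-\operatorname{cyc}_{w^{-1}}(g)\bigr).
\]
Both $\Lambda_\alpha$ and $\psi$ are invariant under rotation and change sign under inversion. By Lemma~\ref{lem:rot}(a), for $|w|=n$ the number $\operatorname{cyc}_w(g)$ is $1$ if $w$ is a rotation of $g$ and $0$ otherwise.

Define $\alpha$ by induction on $n$, assuming $\alpha_w$ chosen for $|w|<n$. By Lemma~\ref{lem:rot}(b), the rotation classes of primitive words of length $n$ fall into pairs of distinct classes exchanged by inversion. In each pair choose one class and let $w$ be its least word, which is non-self-overlapping by Lemma~\ref{lem:rot}(c). All words of length $n$ other than the chosen ones get coefficient $0$. For a chosen $w$, the only term of length $n$ in $\Lambda_\alpha(w)$ is $\alpha_w(1-0)$, because the other chosen words and their inverses are not rotations of $w$. So we can choose $\alpha_w$ to make $\Lambda_\alpha(w)=\psi(w)$, and then $\Lambda_\alpha=\psi$ on both classes of the pair.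

This proves the claim for primitive $g$. Every nontrivial cyclically reduced word is $g^m$ with $g$ primitive and $m\ge1$, and $\lim_N\varphi_\alpha(g^{mN})/N=m\Lambda_\alpha(g)=m\psi(g)=\psi(g^m)$. For the trivial word both sides vanish.
\end{proof}

\begin{thebibliography}{9}
\bibitem{FF} Francesco Fournier-Facio, \emph{Infinite sums of Brooks quasimorphisms and cup products in bounded cohomology}, arXiv:2002.10323 (2020).
\end{thebibliography}
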